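# A renormed Hilbert space with no degree of categoricity

## 1. Matching two presentations of one space

Take a separable Banach space and two computable descriptions of it. How strong an oracle is needed to compute an isometry that carries one description to the other? The answer one would first guess is that every space has an exact strength of its own: a least Turing degree that matches any two of its computable descriptions. This least degree, when it exists, is called the degree of categoricity. The source of the question whether it can fail to exist is Tyler Brown and Timothy H. McNicholl, "Analytic computable structure theory and $L^p$-spaces part 2", arXiv:1801.00355 (2018).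

Let us make the guess precise and test it. Throughout, Banach spaces are separable, over $\mathbb F\in\{\mathbb R,\mathbb C\}$; $\mathbb F_{\mathbb Q}$ is $\mathbb Q$ if $\mathbb F=\mathbb R$ and $\mathbb Q(i)$ if $\mathbb F=\mathbb C$. "Isometric isomorphism" means linear surjective isometry.

**Definition (presentation).** A presentation of a Banach space $\mathcal B$ is a pair $\mathcal B^\#=(\mathcal B,R)$ with $R:\mathbb N\to\mathcal B$ whose range has dense linear span. Its rational vectors are the finite $\mathbb F_{\mathbb Q}$-linear combinations of the vectors $R(n)$. The presentation is computable if there is an algorithm which, given the coefficients and indices of a rational vector and $k\in\mathbb N$, outputs a rational number within $2^{-k}$ of its norm.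

For instance, $\ell^2$ with $R(n)$ the $n$-th unit vector is computably presented. The line $\mathbb C$ with $R(n)=e^{i\omega}$ for all $n$ is computably presented for every real $\omega$, even a noncomputable one, because $|q e^{i\omega}|=|q|$. The line with $R(n)=\alpha$ for all $n$, where $\alpha>0$ is a noncomputable real, is not: the norm of $1\cdot R(0)$ is $\alpha$.

**Definition (names and computable maps).** A name of $v$ in $\mathcal B^\#$ is a sequence $(q_k)_k$ of rational vectors with $\|v-q_k\|<2^{-k}$ for all $k$. For $X\subseteq\mathbb N$ and presentations $\mathcal B^\#,\mathcal B^+$, a map $T:\mathcal B\to\mathcal B$ is $X$-computable from $\mathcal B^\#$ to $\mathcal B^+$ if there is an oracle Turing machine with oracle $X$ which, given any name of any $v$ in $\mathcal B^\#$, outputs a name of $T(v)$ in $\mathcal B^+$.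

**Definition (degree of categoricity).** Let $\mathcal B$ have at least one computable presentation. It is $\mathbf d$-computably categorical if for any two computable presentations $\mathcal B^\#,\mathcal B^+$ of $\mathcal B$ there is a $\mathbf d$-computable isometric isomorphism of $\mathcal B$ onto itself from $\mathcal B^\#$ to $\mathcal B^+$; "computably categorical" means $\mathbf 0$-computably categorical. The degree of categoricity of $\mathcal B$ is the least Turing degree that computes an isometric isomorphism between any two computable presentations. Equivalently, it is the degree $\mathbf d$ such that $\mathcal B$ is $\mathbf d$-computably categorical and $\mathbf d\le\mathbf c$ whenever $\mathcal B$ is $\mathbf c$-computably categorical.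

**The line.** Let $\mathcal B=\mathbb F$ have computable presentations $\mathcal B^\#,\mathcal B^+$. Fix one nonzero vector $\alpha=R^\#(m)$ and one nonzero vector $\beta=R^+(n)$. The reals $|\alpha|,|\beta|$ are computable. Let $T$ be the linear map with $T(c\alpha)=c\,\frac{|\alpha|}{|\beta|}\,\beta$; it is an isometry. From a name $(q_k)$ of $v$ in $\mathcal B^\#$ we approximate the scalar $c$ with $v=c\alpha$ by searching for $c'\in\mathbb F_{\mathbb Q}$ verified to satisfy $|c'\alpha-q_k|<2^{-k}$. Then $c'\frac{|\alpha|}{|\beta|}\beta$ is approximated by rational multiples of $\beta$. So the line is computably categorical and its degree is $\mathbf 0$. The isometry has to be chosen, though. In $\mathbb C$ with $R^\#(n)=1$ and $R^+(n)=e^{i\omega}$, if the identity is computable, then it produces a name of $1$ in $\mathcal B^+$, that is, $q_k\in\mathbb Q(i)$ with $|1-q_ke^{i\omega}|<2^{-k}$, and then $q_k\to e^{-i\omega}$ shows that $e^{i\omega}$ is computable.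

**Hilbert space.** Let $\mathcal B=\ell^2$ with its usual norm, computably presented. Let $r:\mathbb N\to\mathbb N$ be computable and take every value infinitely often. At stage $n$ search for a rational vector $w_n$ with $\|w_n-R(r(n))\|<2^{-n}$ and with the Gram determinant of $w_0,\dots,w_n$ verified positive; inner products of rational vectors are computable by polarization. The search succeeds, because the complement of a proper closed subspace is open and dense. The $w_n$ are linearly independent, and every $R(m)$ is a limit of some of them, so their span is dense. Gram–Schmidt gives an orthonormal basis $u_0,u_1,\dots$ with uniformly computable names. Do this in $\mathcal B^\#$ and in $\mathcal B^+$, and send $u^\#_j$ to $u_j^+$. To compute $Tv$ within $2^{-k}$, search for $N$ and $c_j\in\mathbb F_{\mathbb Q}$ with $\|v-\sum_{j<N}c_ju_j^\#\|<2^{-k-1}$ and output a rational vector within $2^{-k-1}$ of $\sum_{j<N}c_ju_j^+$. So again the degree is $\mathbf 0$.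

**Known values.** The degrees $\mathbf 0,\mathbf 0',\mathbf 0''$ are each the degree of categoricity of some Banach space. For a computable real $p\ge1$ with $p\ne2$, the space $L^p[0,1]$ is computably categorical, the degree of categoricity of $\ell^p$ is $\mathbf 0'$, and if $\Omega$ is a separable measure space that is atomic but not purely atomic with infinitely many atoms (for instance, when $L^p(\Omega)\cong\ell^p\oplus L^p[0,1]$), then $L^p(\Omega)$ has degree $\mathbf 0''$.

One more family can be tested completely.

## 2. Finite-dimensional spaces are computably categorical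

**Proposition 1.** Every finite-dimensional computably presentable Banach space is computably categorical, so its degree of categoricity is $\mathbf 0$.

The isometries between two presentations form a manifold, and finitely many rational data cut out a single point of it, which is then computable. A model case: the unit circle in $\mathbb C=\mathbb R^2$ contains noncomputable points, but the condition "real part $\frac35$, imaginary part positive" isolates the computable point $\frac{3+4i}5$.

*Proof.* Let $d=\dim\mathcal B$. If $d=0$, the zero map works. Let $d\ge1$, and let $\mathcal B^\#,\mathcal B^+$ be computable presentations.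

**Step 1: pass to matrices.** In finite dimension a dense subspace is everything, so the ranges of $R^\#$ and $R^+$ span $\mathcal B$. Choose bases $x_1,\dots,x_d$ and $y_1,\dots,y_d$ of $\mathcal B$ from these ranges, and put
$$N_\#(c)=\Big\|\sum c_jx_j\Big\|,\qquad N_+(c)=\Big\|\sum c_jy_j\Big\|\qquad(c\in\mathbb F^d).$$
These norms are computable: they are computable at rational points, and Lipschitz with a known constant. There is a rational $\rho>0$ with $N_\#(c)\ge\rho\max_j|c_j|$. From a name $(q_k)$ of $v$ in $\mathcal B^\#$ we compute the coordinates of $v$ in the basis $(x_j)$: search for $c\in\mathbb F_{\mathbb Q}^d$ verified to satisfy $\|\sum c_jx_j-q_k\|<2^{-k}$; then $\|v-\sum c_jx_j\|<2^{1-k}$, so each $c_j$ is within $2^{1-k}/\rho$ of the true coordinate. Conversely, rational approximations of the coordinates give rational vectors close to $v$. The same holds for $(y_j)$ and $\mathcal B^+$. So it suffices to find a matrix with computable entries in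
$$G=\{M\in\mathbb F^{d\times d}:N_+(Mc)=N_\#(c)\ \text{ for all } c\in\mathbb F_{\mathbb Q}^d\}.$$
Indeed, by continuity $M\in G$ gives $N_+(Mc)=N_\#(c)$ for all $c\in\mathbb F^d$, so the linear map with matrix $M$ with respect to $(x_j)$ and $(y_j)$ is an isometry, and it is onto by dimension.

**Step 2: $G$ is a nonempty compact effectively closed set.** Identify $\mathbb F^{d\times d}$ with $\mathbb R^m$; a rational box is a product of intervals with rational endpoints. $G$ contains the matrix of the identity map of $\mathcal B$. It is closed, and it is bounded because $N_+$ of the $j$-th column of $M$ equals $N_\#$ of the $j$-th unit vector. If $N_+(Mc)\ne N_\#(c)$ for some rational $c$, this can be verified on a whole rational open box around $M$. So we can list rational open boxes whose union is the complement of $G$; this is what it means that $G$ is $\Pi^0_1$.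

**Step 3: $G$ is a manifold.** Fix $M_0\in G$. It is invertible, and for $M\in\mathbb F^{d\times d}$ we have $N_+(Mc)=N_\#(M_0^{-1}Mc)$, so $M\in G$ iff $M_0^{-1}M$ lies in $\mathrm{Iso}(N_\#)$, the group of isometries of $N_\#$. Thus $G=M_0\,\mathrm{Iso}(N_\#)$, and $\mathrm{Iso}(N_\#)$ is a compact subgroup of $GL_d(\mathbb F)$. By Cartan's theorem a closed subgroup of a Lie group is an embedded submanifold. As $GL_d(\mathbb F)$ is open in $\mathbb R^m$ and multiplication by $M_0$ is a linear isomorphism, $G$ is an embedded submanifold of $\mathbb R^m$, of some dimension $r$.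

**Step 4: isolate one point by rational data.** Let $M_1\in G$ have tangent space $W$, of dimension $r$. The linear maps $\mathbb R^m\to\mathbb R^r$ that are injective on $W$ form a nonempty open set, so one of them, $\Lambda$, has a rational matrix. The derivative of $\Lambda|_G$ at $M_1$ is $\Lambda|_W$, an isomorphism onto $\mathbb R^r$. By the inverse function theorem, and because $G$ is embedded, there is an open $U\ni M_1$ in $\mathbb R^m$ such that $\Lambda$ is injective on $G\cap U$ and $\Lambda(G\cap U)$ is open in $\mathbb R^r$. Pick $M_2\in G\cap U$ with $q=\Lambda(M_2)\in\mathbb Q^r$, and a closed rational box $K$ with $M_2\in K\subseteq U$. Then $G\cap K\cap\Lambda^{-1}(q)=\{M_2\}$.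

**Step 5: the isolated point is computable.** The set $G\cap\Lambda^{-1}(q)$ is $\Pi^0_1$: besides the boxes of Step 2, list all rational open boxes disjoint from $\Lambda^{-1}(q)$. To approximate $M_2$ within $2^{-k}$ in the maximum norm, search for an open rational cube $B$ of radius $<2^{-k}$ and finitely many listed boxes that together with $B$ cover $K$. For rational boxes this is decidable. If the search succeeds, then $M_2\in B$, since $M_2\in K$ lies in no listed box, and the center of $B$ is the approximation. It does succeed: for a cube $B\ni M_2$ the compact set $K\setminus B$ misses $G\cap\Lambda^{-1}(q)$, so finitely many listed boxes cover it. $\square$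

So the guess survives in finite dimension. What made the proof work is that finitely many rational data, $\Lambda$, $q$ and $K$, single out one isometry. In infinite dimension an isometry may have to make infinitely many independent choices.

## 3. A space whose categoricity degrees are the PA degrees

The guess fails as soon as the degrees that match all computable presentations have no least element. Computability theory has a well-understood collection of degrees with no least element, and the theorem realizes it exactly.

**Notation.** $\varphi_n$ is the $n$-th partial computable function, $\varphi_{n,s}$ its restriction to computations halting within $s$ steps, and $\Phi^Y_n$ the $n$-th partial function computable with oracle $Y$.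

**Definition ($\Pi^0_1$ class).** Let $h:\mathbb N\to\mathbb N$ be computable. A $\Pi^0_1$ class in $\prod_m\{0,\dots,h(m)\}$ is the set of those sequences that have no initial segment in some computably listed set of forbidden strings $\zeta_0,\zeta_1,\dots$. Equivalently, it is the set of paths of a computable tree: take all strings $\xi$ such that no $\zeta_i$ with $i<|\xi|$ is an initial segment of $\xi$. By König's lemma, the class is nonempty iff this tree is infinite.

**Definition ($\mathrm{DNC}_2$ and PA).** A $\mathrm{DNC}_2$ function is a $g:\mathbb N\to\{0,1\}$ with $g(n)\ne\varphi_n(n)$ whenever $\varphi_n(n)\downarrow$. A PA degree is a degree that computes a $\mathrm{DNC}_2$ function.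

Each $n$ carries one binary choice. It is free if $\varphi_n(n)$ diverges or has a value outside $\{0,1\}$, and forced if $\varphi_n(n)\in\{0,1\}$; nobody tells us which. The set $\mathrm{DNC}_2$ is a $\Pi^0_1$ class (list $\xi$ once some $n<|\xi|$ is seen to have $\varphi_n(n)\downarrow=\xi(n)$), and it is nonempty because each $n$ leaves a permitted bit. No member is computable: if $g=\varphi_n$, then $g(n)=\varphi_n(n)$.

**Theorem 2.** Let $\mathbb F\in\{\mathbb R,\mathbb C\}$ and let $\tau\in(0,1]$ be rational. There is a norm $\|\cdot\|$ on $\ell^2$ with $\|x\|_2\le\|x\|\le\sqrt{1+\tau}\,\|x\|_2$ such that $\mathcal B=(\ell^2,\|\cdot\|)$ has a computable presentation and, for every degree $\mathbf d$,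
$$\mathcal B\text{ is }\mathbf d\text{-computably categorical}\iff\mathbf d\text{ is a PA degree}.$$
Consequently:

1. $\mathcal B$ has no degree of categoricity.
2. For every countable set $\mathcal D$ of degrees $\mathbf d$ for which $\mathcal B$ is $\mathbf d$-computably categorical, there is a degree $\mathbf c$ for which $\mathcal B$ is $\mathbf c$-computably categorical and which is above no member of $\mathcal D$.
3. If $\mathcal B$ is $\mathbf d$-computably categorical, then it is $\mathbf c$-computably categorical for some $\mathbf c<\mathbf d$.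

So the guess is false, even for norms as close as we like to the Hilbert norm, whose degree of categoricity is $\mathbf 0$. By Proposition 1, infinite dimension is needed.

We recall three facts about PA degrees, with proofs. The first will also be what constructs isometries in Section 7.

**Fact 3 (Scott; Jockusch–Soare).** Let $h:\mathbb N\to\mathbb N$ be computable and let $P\subseteq\prod_m\{0,\dots,h(m)\}$ be a nonempty $\Pi^0_1$ class. If $X$ computes a $\mathrm{DNC}_2$ function $g$, then $X$ computes a member of $P$.

*Proof.* First reduce to bits. Write the $m$-th value in binary, in a block of $\beta(m)\ge1$ bits with $2^{\beta(m)}>h(m)$, where $\beta$ is computable. Forbid blocks coding numbers above $h(m)$, and translate the forbidden strings of $P$. This gives a nonempty $\Pi^0_1$ class in $2^{\mathbb N}$ with computable coding and decoding. So let $P$ be the set of paths of an infinite computable tree $\mathcal T\subseteq2^{<\mathbb N}$.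

We climb $\mathcal T$, asking $g$ at each node which way not to go. For $\xi\in2^{<\mathbb N}$ let $\psi(\xi)$ search for $s>|\xi|$ and $i\in\{0,1\}$ such that $\xi i$ has no extension of length $s$ in $\mathcal T$ while $\xi(1-i)$ has one, and output the first $i$ found. Suppose exactly one of $\xi0,\xi1$ extends to a path, and let $\xi i$ be the other one. By König's lemma $\xi i$ has no extension in $\mathcal T$ of some length $s$, while $\xi(1-i)$ has extensions of every length. So $\psi(\xi)$ converges, and only to $i$. By the s-m-n theorem take a computable $r$ with $\varphi_{r(\xi)}(r(\xi))\simeq\psi(\xi)$. Let $\xi_0$ be the empty string and $\xi_{l+1}=\xi_l\,g(r(\xi_l))$.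

By induction every $\xi_l$ extends to a path. This holds for $\xi_0$ because $P\neq\emptyset$. If it holds for $\xi_l$, then at least one of $\xi_l0,\xi_l1$ extends to a path. If both do, any bit is good. If exactly one does, then $\psi(\xi_l)$ is the bad bit, and $g(r(\xi_l))\ne\varphi_{r(\xi_l)}(r(\xi_l))=\psi(\xi_l)$ is the good one. So $\bigcup_l\xi_l$ is a path, and $X$ computes it. $\square$

**Fact 4 (Jockusch–Soare cone avoidance).** If $P\subseteq2^{\mathbb N}$ is a nonempty $\Pi^0_1$ class and $A_0,A_1,\dots$ are noncomputable sets, then some $Y\in P$ computes no $A_i$.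

*Proof.* List all pairs $(e,i)$ and build nonempty $\Pi^0_1$ classes $P=P_0\supseteq P_1\supseteq\cdots$. At the pair $(e,i)$, with current class $P'$, consider for each $n$ the class
$$\{Y\in P':\neg(\Phi_e^Y(n)\downarrow=A_i(n))\}.$$
It is $\Pi^0_1$, since $A_i(n)$ is a single bit. If it is nonempty for some $n$, take it as the next class; then no member $Y$ satisfies $\Phi_e^Y=A_i$. Otherwise $\Phi_e^Y(n)=A_i(n)$ for all $Y\in P'$ and all $n$. Then $A_i(n)$ can be computed: search for a level $s$ of a computable tree for $P'$ at which all strings $\xi$ of the tree make $\Phi_e^\xi(n)$ converge within $s$ steps to one common value. By compactness such a level exists, and the value is $A_i(n)$ because some path passes through that level. So $A_i$ is computable, a contradiction. The intersection $\bigcap_jP_j$ is nonempty by compactness, and any $Y$ in it works. $\square$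

**Fact 5.** Below every PA degree there is a strictly smaller PA degree.

*Proof.* Consider the class
$$\{Y\oplus Z:\ Y\in\mathrm{DNC}_2,\ Z\in2^{\mathbb N},\ Z(n)\ne\Phi_n^Y(n)\text{ whenever }\Phi^Y_n(n)\downarrow\}.$$
It is $\Pi^0_1$, since a violation is seen after finitely many steps using finitely many bits of $Y\oplus Z$. It is nonempty, since for each $Y\in\mathrm{DNC}_2$ a suitable $Z$ can be chosen bit by bit. By Fact 3 a set $X$ of PA degree computes a member $Y\oplus Z$. Then $Y\le_TX$ has PA degree. If $Z\le_TY$, say $Z=\Phi^Y_n$, then $Z(n)=\Phi^Y_n(n)$, which is excluded. So $Z\not\le_TY$, and as $Z\le_TX$, also $X\not\le_TY$. $\square$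

**The equivalence in Theorem 2 implies (1)–(3).** For (2), the members of $\mathcal D$ are PA degrees, hence nonzero. Apply Fact 4 to $P=\mathrm{DNC}_2$ and representatives $A_i$ of the members of $\mathcal D$ (if $\mathcal D=\emptyset$, any PA degree works). The degree $\mathbf c$ of the resulting $Y$ is PA and above no member of $\mathcal D$. For (1), if $\mathbf d$ were the degree of categoricity, then (2) with $\mathcal D=\{\mathbf d\}$ would give $\mathbf c\not\ge\mathbf d$ such that $\mathcal B$ is $\mathbf c$-computably categorical, a contradiction. Finally, (3) is Fact 5.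

It remains to build $\mathcal B$ and prove the equivalence.

## 4. A plane whose two axes can be told apart by an arbitrarily small amount

For each $n$ we want a plane with axes $e,f$ that may be exchanged as long as $\varphi_n(n)$ has given no verdict, and may not be exchanged once it has. The verdict can come late, so the asymmetry must be allowed to be tiny.

Let $0<t\le1$ and $\frac12\le\sigma\le1$. Let $E=E(t,\sigma)$ be $\mathbb F^2$ with standard basis $e,f$ and
$$N(a,b)^2=|a|^2+|b|^2+t\,M(a,b)^2,\qquad M(a,b)=\max(|a|,\sigma|b|).$$
This is a norm, being the square root of a sum of squares of norms. If $\sigma=1$, the exchange $e\leftrightarrow f$ is an isometry. If $\sigma<1$, it is not, since $N(e)^2=1+t$ and $N(f)^2=1+t\sigma^2$. But we must control every isometry. For $t=0$ (the Hilbert plane) $e$ could go to any unit vector; the term $tM^2$ has to prevent this. We measure the failure of the parallelogram law. For $u,v$ in a normed space put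
$$D(u,v)=\|u+v\|^2+\|u-v\|^2-2\|u\|^2-2\|v\|^2,\qquad Q(u,v)=\|u\|^2+\|v\|^2.$$
Linear isometries preserve $D$ and $Q$, and in Hilbert space $D=0$. How large can $D/Q$ be in $E$, and where is it attained? Let
$$C=C(t,\sigma)=\frac{2t}{1+t+\sigma^{-2}}.$$
The denominator lies in $[2,6]$, so $t/3\le C\le t$.

**Lemma 6.** For $u,v\in E$ we have $D(u,v)\le C\,Q(u,v)$. Equality holds for $u=\sigma e+f$, $v=\sigma e-f$. If equality holds and $(u,v)\ne(0,0)$, then one of $u+v,u-v$ is a nonzero multiple of $e$ and the other a nonzero multiple of $f$; moreover $u=(a,b)$ satisfies $|a|=\sigma|b|$.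

*Proof.* Let $u=(a,b)$, $v=(c,d)$. The parallelogram law removes the Hilbert part:
$$D=t\,[M(u+v)^2+M(u-v)^2-2M(u)^2-2M(v)^2].$$
We distinguish which term attains the maximum in $M(u+v)$ and $M(u-v)$.

**Same coordinate twice.** If $M(u+v)=|a+c|$ and $M(u-v)=|a-c|$, then $D=t[2|a|^2+2|c|^2-2M(u)^2-2M(v)^2]\le0$. If $M(u+v)=\sigma|b+d|$ and $M(u-v)=\sigma|b-d|$, then in the same way $D=t[2\sigma^2|b|^2+2\sigma^2|d|^2-2M(u)^2-2M(v)^2]\le0$.

**Different coordinates.** Suppose $M(u+v)=|a+c|$ and $M(u-v)=\sigma|b-d|$. We have $|a+c|^2\le2|a|^2+2|c|^2$ with equality iff $a=c$, and $|b-d|^2\le2|b|^2+2|d|^2$ with equality iff $b=-d$. Since $M(a,b)^2=\max(|a|^2,\sigma^2|b|^2)$, and the sum of two numbers minus their maximum is their minimum,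
$$D\le2t\left[\min(|a|^2,\sigma^2|b|^2)+\min(|c|^2,\sigma^2|d|^2)\right].$$
On the other hand
$$N(a,b)^2=|a|^2+\sigma^{-2}(\sigma^2|b|^2)+t\max(|a|^2,\sigma^2|b|^2)\ge(1+\sigma^{-2}+t)\min(|a|^2,\sigma^2|b|^2),$$
with equality iff $|a|=\sigma|b|$, and the same for $v$. Dividing, $D\le CQ$. Equality forces $a=c$, $b=-d$, $|a|=\sigma|b|$, so that $u+v=2ae$ and $u-v=2bf$.

The remaining case $M(u+v)=\sigma|b+d|$, $M(u-v)=|a-c|$ follows by replacing $v$ with $-v$, which leaves $D$ and $Q$ unchanged and exchanges $u+v$ with $u-v$.

**The equality clause.** If $(u,v)\ne(0,0)$ and $D=CQ$, then $D>0$, so one of the two cases with different coordinates occurs. There $|a|=\sigma|b|$, $|c|=|a|$ and $|d|=|b|$. So $a,b\ne0$, as otherwise $u=v=0$, and the claim on $u\pm v$ follows.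

**The extremal pair.** For $u=\sigma e+f$, $v=\sigma e-f$ we have $u+v=2\sigma e$ and $u-v=2f$, so $M(u\pm v)=2\sigma$ and $M(u)=M(v)=\sigma$. Hence $D=t(8\sigma^2-4\sigma^2)=4t\sigma^2$. Also $Q=2(\sigma^2+1+t\sigma^2)=2\sigma^2(1+\sigma^{-2}+t)$, so $CQ=4t\sigma^2$. $\square$

**Lemma 7.** Let $U:E\to E$ be a linear surjective isometry. Then $Ue\in\mathbb Fe\cup\mathbb Ff$. If $\sigma<1$, then $Ue\in\mathbb Fe$.

*Proof.* Let $u=\sigma e+f$, $v=\sigma e-f$. Then $D(Uu,Uv)=C\,Q(Uu,Uv)$, so by Lemma 6 the vectors $2\sigma Ue=Uu+Uv$ and $2Uf=Uu-Uv$ are nonzero multiples of $e,f$ in some order. This is the first claim.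

Suppose $Ue=\lambda f$ and $Uf=\mu e$. Comparing norms, $1+t=|\lambda|^2(1+t\sigma^2)$ and $1+t\sigma^2=|\mu|^2(1+t)$, so $|\lambda\mu|=1$. The last clause of Lemma 6, applied to $Uu=\sigma\lambda f+\mu e=(\mu,\sigma\lambda)$, gives $|\mu|=\sigma^2|\lambda|$. Hence $\sigma^2|\lambda|^2=1$, that is, $|\lambda|^2=\sigma^{-2}$. The first norm equation becomes $1+t=\sigma^{-2}+t$, so $\sigma=1$. $\square$

## 5. Gluing the planes with weights $\tau4^{-n}$

We now glue countably many planes in an $\ell^2$-sum. The first thing to try is one weight $t$ for all of them, with $\sigma_n<1$ exactly when $\varphi_n(n)\in\{0,1\}$. Here is where that stops. There are infinitely many $n$ with $\varphi_n(n)\uparrow$, and for these $\sigma_n=1$. For two such indices $n,m$, the exchange $e_n\leftrightarrow e_m$, $f_n\leftrightarrow f_m$, with everything else fixed, is an isometry. So the images of one such $e_n$ under isometries include all $e_m$ with $\varphi_m(m)\uparrow$, at mutual distance at least $\sqrt2$. Lemma 7 then says nothing about $Te_n$, since $T$ need not preserve the plane, and no finite set of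 vectors comes within $\frac12$ of all possible images. Both halves of the proof below would break. The remedy is to let the weights decrease so fast that the constants $C_n$ tell the planes apart: $C$ is known from $t$ up to a factor of $3$, and ratio $4$ is enough.

**Definition (the space).** Let $t_n=\tau4^{-n}$. If $\varphi_n(n)\downarrow\in\{0,1\}$, let $s$ be least with $\varphi_{n,s}(n)\downarrow$ and put $\sigma_n=1-2^{-s-1}$; otherwise put $\sigma_n=1$. Let $E_n=E(t_n,\sigma_n)$ with basis $e_n,f_n$, and $C_n=C(t_n,\sigma_n)$. Let
$$\mathcal B=\Big(\bigoplus_nE_n\Big)_{\ell^2},\qquad\|x\|^2=\sum_n\|P_nx\|^2,$$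
where $P_n:\mathcal B\to E_n$ are the coordinate projections, of norm $1$. Put $b_{2n}=e_n$, $b_{2n+1}=f_n$, and $V_n=E_0+\dots+E_n$.

Some immediate observations. We have $\sigma_n\in[\frac12,1]$, and the $\sigma_n$ are uniformly computable reals: if no convergence of $\varphi_n(n)$ is seen within $s$ steps, then $1$ is within $2^{-s-1}$ of $\sigma_n$, and if convergence is seen, we know $\sigma_n$ exactly. By Section 4,
$$\tfrac{t_n}3\le C_n\le t_n\le1.\tag{1}$$
Since $t_n\le\tau$ and $M(a,b)^2\le|a|^2+|b|^2$, we have $\|\cdot\|_2\le\|\cdot\|\le\sqrt{1+\tau}\,\|\cdot\|_2$ with respect to the coordinates in the basis $(b_j)$, so $\mathcal B$ is a renorming of $\ell^2$ as in Theorem 2, and $\|b_j\|\le\sqrt2$. Because squares of norms add,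
$$D(u,v)=\sum_mD(P_mu,P_mv),\qquad Q(u,v)=\sum_mQ(P_mu,P_mv),$$
with absolutely convergent sums.

**The exact case first.** Why must an isometric embedding $T:\mathcal B\to\mathcal B$ map each $E_i$ into itself? Take $E_0$, with its extremal pair $u,v$, and let $q_m=Q(P_mTu,P_mTv)$. Then
$$C_0\sum_mq_m=C_0\,Q(Tu,Tv)=D(Tu,Tv)\le\sum_mC_mq_m,$$
and $C_m\le t_0/4<C_0$ for $m>0$ forces $q_m=0$ for $m>0$. So $Tu,Tv\in E_0$, and hence $T(E_0)=E_0$. For $E_1$ the smaller planes are excluded in the same way, but $C_0>C_1$, so $E_0$ has to be excluded by another argument. If $x\in E_1$ has norm $1$, let $y\in E_0$ with $Ty=P_0Tx$. Then $1+\|y\|^2=\|x-y\|^2=\|Tx-P_0Tx\|^2=1-\|y\|^2$, so $y=0$. One continues plane by plane.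

In Section 7 we only find maps that are nearly isometric on a finite part of the space, so we need these two arguments with error bounds. For $\eta\ge0$ put
$$\theta_{-1}=\eta,\qquad\theta_i=\theta_i(\eta)=100\cdot3^i\,\tau^{-1/2}\sqrt{\theta_{i-1}}\quad(i\ge0).$$
Thus $\theta_i(\eta)=c_i\,\eta^{2^{-(i+1)}}$ with $c_i$ computable uniformly in $i$.

**Lemma 8.** Let $\theta_n(\eta)\le\frac1{16}$, and let $L:V_n\to\mathcal B$ be linear with
$$(1-\eta)\|x\|\le\|Lx\|\le(1+\eta)\|x\|\qquad(x\in V_n).\tag{2}$$
Then $\|(I-P_i)Lx\|\le\theta_i(\eta)\|x\|$ for all $i\le n$ and $x\in E_i$.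

*Proof.* **Step 0: the errors increase.** We use this to replace earlier errors by the latest one. If $\theta_i\le\frac1{16}$, then $\sqrt{\theta_{i-1}}=\theta_i\tau^{1/2}/(100\cdot3^i)\le\frac1{1600}$, so $\theta_{i-1}\le1$ and $\theta_{i-1}\le100\sqrt{\theta_{i-1}}\le\theta_i\le\frac1{16}$. Descending from $i=n$,
$$\eta=\theta_{-1}\le\theta_0\le\dots\le\theta_n\le\tfrac1{16}.$$
Now use induction on $i$. Assume the claim for all $m<i$ and put $\varepsilon=\theta_{i-1}$. Then $\eta\le\varepsilon\le\frac1{16}$ and
$$\|(I-P_m)Ly\|\le\varepsilon\|y\|\qquad(y\in E_m,\ m<i).\tag{3}$$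

**Step 1: little of $L(E_i)$ falls into earlier planes.** We claim
$$\|P_mLx\|^2\le(4\eta+8\varepsilon)\|x\|^2\qquad(x\in E_i,\ m<i).\tag{4}$$
This makes the argument for $E_1$ above quantitative. Let $\|x\|=1$ and $w=P_mLx$, so $\|w\|\le1+\eta\le2$. For $y\in E_m$, by (2) and (3), $\|P_mLy\|\ge\|Ly\|-\|(I-P_m)Ly\|\ge(1-\eta-\varepsilon)\|y\|\ge\frac12\|y\|$. So $P_mL|_{E_m}$ is an injective, hence bijective, linear map of $E_m$ to itself, and there is $y\in E_m$ with $P_mLy=w$ and $\|y\|\le2\|w\|\le4$. Then $P_mL(x-y)=0$, so
$$L(x-y)=(I-P_m)Lx-(I-P_m)Ly.$$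
Since $\|x-y\|^2=1+\|y\|^2\ge1$, putting $A=\|(I-P_m)Lx\|$ we get from (2) and (3) that $1-\eta\le A+4\varepsilon$. Here $1-\eta-4\varepsilon\ge1-\frac5{16}>0$, so we may square. Also $A^2=\|Lx\|^2-\|w\|^2\le(1+\eta)^2-\|w\|^2$. Hence
$$\|w\|^2\le(1+\eta)^2-(1-\eta-4\varepsilon)^2=(2\eta+4\varepsilon)(2-4\varepsilon)\le4\eta+8\varepsilon.$$

**Step 2: little of the extremal pair falls into any other plane.** Let
$$u=\sigma_ie_i+f_i,\quad v=\sigma_ie_i-f_i,\quad u'=Lu,\quad v'=Lv,$$
$$q_m=Q(P_mu',P_mv'),\qquad D_m=D(P_mu',P_mv').$$
By Lemma 6, $D(u,v)=C_iQ(u,v)$, that is,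
$$\|u+v\|^2+\|u-v\|^2=(C_i+2)\,Q(u,v),\qquad Q(u,v)=2\sigma_i^2+2+2t_i\sigma_i^2\le6.$$
We bound $\sum_m(C_iq_m-D_m)$ from above. It equals $C_iQ(u',v')-D(u',v')$, so by the definition of $D$, by (2), and by $C_i\le1$,
$$\begin{aligned}\sum_m(C_iq_m-D_m)&=(C_i+2)\,Q(u',v')-\|L(u+v)\|^2-\|L(u-v)\|^2\\&\le(C_i+2)\,Q(u,v)\left[(1+\eta)^2-(1-\eta)^2\right]\\&=4\eta\,(C_i+2)\,Q(u,v)\le72\eta.\end{aligned}$$
Next we bound the individual terms from below, using $D_m\le C_mq_m$ (Lemma 6 in $E_m$).

* The term with $m=i$ is $\ge0$.
* A term with $m>i$ is at least $(C_i-C_m)q_m\ge\left(\frac{t_i}3-\frac{t_i}4\right)q_m=\frac{t_i}{12}q_m$, by (1) and $t_m\le t_i/4$.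
* A term with $m<i$ is at least $-C_mq_m\ge-q_m$.

By (4) and $Q(u,v)\le6$, $\sum_{m<i}q_m\le i(4\eta+8\varepsilon)\cdot6\le72i\varepsilon$. Hence
$$\tfrac{t_i}{12}\sum_{m>i}q_m\le72\eta+72i\varepsilon\le72(i+1)\varepsilon .$$
Multiplying by $12/t_i=12\cdot4^i\tau^{-1}$, adding the terms with $m<i$, and using $i+1\le2^i$,
$$\rho^2:=\sum_{m\ne i}q_m\le(12\cdot72+72)\,4^i\tau^{-1}(i+1)\varepsilon\le936\cdot8^i\,\tau^{-1}\varepsilon.$$

**Step 3: from the pair to all of $E_i$.** Let $x=\alpha e_i+\beta f_i$ with $\|x\|\le1$, so $|\alpha|,|\beta|\le1$. Since $e_i=\frac1{2\sigma_i}(u+v)$ and $f_i=\frac12(u-v)$,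
$$Lx=\frac\alpha{2\sigma_i}(u'+v')+\frac\beta2(u'-v'),\qquad\frac1{2\sigma_i}\le1.$$
Moreover $\rho^2=\|(I-P_i)u'\|^2+\|(I-P_i)v'\|^2$. Therefore
$$\|(I-P_i)Lx\|\le\tfrac32\left(\|(I-P_i)u'\|+\|(I-P_i)v'\|\right)\le\tfrac32\sqrt2\,\rho\le3\rho.$$
Finally $3\sqrt{936}<100$ and $\sqrt8<3$, so $3\rho\le100\cdot3^i\tau^{-1/2}\sqrt\varepsilon=\theta_i$. By homogeneity the claim holds for all $x\in E_i$. For $i=0$ there are no $m<i$, we have $\varepsilon=\eta$, and Steps 2 and 3 apply without Step 1. $\square$

**Corollary 9.** Every linear isometric embedding $T:\mathcal B\to\mathcal B$ satisfies $T(E_n)=E_n$ for all $n$, and is surjective.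

*Proof.* Apply Lemma 8 to $L=T|_{V_n}$ with $\eta=0$, when all $\theta_i$ vanish. It gives $T(E_n)\subseteq E_n$, and equality holds by dimension. The range of $T$ is closed, being complete, and contains every $E_n$; so it is $\mathcal B$. $\square$

The surjectivity is worth noticing. In Section 7 the oracle will only produce an isometric embedding, and the corollary makes it onto.

## 6. Reading a $\mathrm{DNC}_2$ function off an isometry

Let $\mathcal B^\#$ have $R^\#(j)=b_j$. We hide the verdicts in a second presentation: $\mathcal B^+$ has $(R^+(2n),R^+(2n+1))=(f_n,e_n)$ if $\varphi_n(n)\downarrow=1$, and $(e_n,f_n)$ otherwise.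

**Lemma 10.** $\mathcal B^\#$ and $\mathcal B^+$ are computable presentations, and if $X$ computes an isometric isomorphism of $\mathcal B$ from $\mathcal B^\#$ to $\mathcal B^+$, then $X$ computes a $\mathrm{DNC}_2$ function. Hence if $\mathcal B$ is $\mathbf d$-computably categorical, then $\mathbf d$ is a PA degree.

*Proof.* **Step 1: both presentations are computable.** This is needed so that categoricity says something about them. The spans are dense. For $\mathcal B^\#$, the square of the norm of a rational vector is a finite sum of expressions in rational numbers and the uniformly computable $\sigma_n$.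

For $\mathcal B^+$ we cannot decide the order of the two axes, but we can compute the norm. For $i\in\{0,1\}$ let $\sigma_n^{(i)}=\sigma_n$ if $\varphi_n(n)\downarrow=i$, and $\sigma_n^{(i)}=1$ otherwise. These reals are uniformly computable: if no convergence of $\varphi_n(n)$ is seen within $s$ steps, then $1$ is within $2^{-s-1}$ of $\sigma_n^{(i)}$. We claim that in every case
$$\|aR^+(2n)+bR^+(2n+1)\|^2=|a|^2+|b|^2+t_n\max\left(\sigma_n^{(1)}|a|,\sigma_n^{(0)}|b|\right)^2.$$
If $\varphi_n(n)=1$, the vector is $be_n+af_n$, with maximum $\max(|b|,\sigma_n|a|)$, and $\sigma_n^{(1)}=\sigma_n$, $\sigma_n^{(0)}=1$. If $\varphi_n(n)=0$, it is $ae_n+bf_n$, with maximum $\max(|a|,\sigma_n|b|)$, and $\sigma_n^{(1)}=1$, $\sigma_n^{(0)}=\sigma_n$. Otherwise $\sigma_n=\sigma_n^{(0)}=\sigma_n^{(1)}=1$. Since squares of norms add over $n$, $\mathcal B^+$ is computable.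

**Step 2: define $g$.** Let $T$ be an $X$-computable isometric isomorphism from $\mathcal B^\#$ to $\mathcal B^+$. By Corollary 9, $T|_{E_n}$ is a surjective isometry of $E_n$. By Lemma 7, $Te_n$ lies in $\mathbb Fe_n$ or $\mathbb Ff_n$, that is, in $\mathbb FR^+(2n)$ or $\mathbb FR^+(2n+1)$. Put $g(n)=1$ in the first case, $Te_n\in\mathbb FR^+(2n)$, and $g(n)=0$ in the second.

**Step 3: $g$ is $\mathrm{DNC}_2$.** If $\varphi_n(n)\in\{0,1\}$, then $\sigma_n<1$, so $Te_n\in\mathbb Fe_n$ by Lemma 7. If $\varphi_n(n)=0$, then $e_n=R^+(2n)$ and $g(n)=1$. If $\varphi_n(n)=1$, then $e_n=R^+(2n+1)$ and $g(n)=0$. Convergent values outside $\{0,1\}$ impose no condition on $g(n)$.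

**Step 4: $g\le_TX$.** Write $Te_n=\lambda R^+(j)$ with $j\in\{2n,2n+1\}$. Since $\|Te_n\|^2=\|e_n\|^2=1+t_n$ and $\|R^+(j)\|^2\le1+t_n$, we have $|\lambda|\ge1$. From the constant name of $e_n$ in $\mathcal B^\#$, $X$ computes a rational vector $q$ of $\mathcal B^+$ with $\|Te_n-q\|<\frac14$. The vectors $R^+(0),R^+(1),\dots$ are the unit vectors of $\ell^2$ in some order, and $\|\cdot\|\ge\|\cdot\|_2$. So the coefficient of $q$ at $R^+(j)$ has modulus $>\frac34$, and its coefficient at the other of $R^+(2n),R^+(2n+1)$ has modulus $<\frac14$. Comparing these two moduli decides $j$, hence $g(n)$, uniformly in $n$. $\square$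

## 7. Finite candidate sets and a $\Pi^0_1$ class of isometries

For the converse let $\mathcal B^+$ be an arbitrary computable presentation of $\mathcal B$, let $\mathcal B^\#$ be as in Section 6, and let $X$ have PA degree.

What one would try first is a search: look for rational vectors $w_l$ of $\mathcal B^+$ such that $b_l\mapsto w_l$ is nearly isometric on $V_i$, improve the precision, and pass to the limit. This stops at the following point. Let $S:V_i\to V_i$ exchange $e_i$ and $f_i$ and fix $E_m$ for $m<i$. On $E_i$,
$$\sigma_iM(a,b)\le M(b,a)=\max(|b|,\sigma_i|a|)\le\sigma_i^{-1}M(a,b),$$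
so $\sigma_i\|x\|\le\|Sx\|\le\sigma_i^{-1}\|x\|$ for all $x\in V_i$. If $\sigma_i=1-2^{-s-1}$ with $s$ large, $S$ is nearly isometric. But by Corollary 9 and Lemma 7 every isometry $T$ of $\mathcal B$ has $Te_i=\lambda e_i$ with $|\lambda|=1$, so $\|Se_i-Te_i\|\ge\|f_i-\lambda e_i\|_2=\sqrt2$. So a good approximate solution may be far from every solution. And if $\sigma_i=1$, successive searches may return maps that alternate between being close to the inclusion and close to $S$, and then there is no limit. By Section 6 no computable procedure can repair this for all computable $\mathcal B^+$.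

Lemma 8 tells us what the search does give. Whatever choice $L$ makes inside $E_i$, the plane $L(E_i)$ is close to $E_i$. So it passes close to $b_{2i}$ and $b_{2i+1}$ themselves, and a sufficiently fine finite grid in it contains a good approximation of each of them. We do not know which grid point it is, but there are only finitely many candidates. A coherent choice among the candidates is a path in a $\Pi^0_1$ class, which $X$ can find by Fact 3.

**Lemma 11.** Uniformly in $j,k$ one can compute a finite nonempty set $G_{j,k}$ of rational vectors of $\mathcal B^+$ such that $b_j$ lies within $2^{-k}$ of some element of $G_{j,k}$.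

*Proof.* Let $i=\lfloor j/2\rfloor$. From the formula $\theta_i(\eta)=c_i\eta^{2^{-(i+1)}}$, compute a rational $\eta>0$ with $\theta_i(\eta)\le2^{-k-4}$. By Step 0 of the proof of Lemma 8, $\eta\le\theta_i(\eta)\le\frac1{16}$. Search for rational vectors $w_0,\dots,w_{2i+1}$ of $\mathcal B^+$ such that the linear map $L:V_i\to\mathcal B$ with $Lb_l=w_l$ satisfies
$$(1-\eta)\|x\|<\|Lx\|<(1+\eta)\|x\|\qquad(0\ne x\in V_i).\tag{5}$$

**Step 1: (5) is semidecidable, so the search makes sense.** By homogeneity it suffices to consider $x=\sum c_lb_l$ with $c$ in the compact shell $S=\{c\in\mathbb F^{2i+2}:\frac12\le\max_l|c_l|\le1\}$, in which rational points are dense. Put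
$$F_1(c)=\Big\|\sum c_lw_l\Big\|-(1-\eta)\Big\|\sum c_lb_l\Big\|,\qquad F_2(c)=(1+\eta)\Big\|\sum c_lb_l\Big\|-\Big\|\sum c_lw_l\Big\|.$$
For rational $c$ these are computable, because $\mathcal B^+$ and $\mathcal B^\#$ are computable presentations. With respect to $\max_l|c_l|$ both are Lipschitz with constant $K$, for any rational $K\ge\sum_l(\|w_l\|+2\|b_l\|)$, since $\eta<1$. Search for a rational $\delta>0$ and a finite $\delta/K$-net of $S$ consisting of rational points of $S$, at all of which $F_1>\delta$ and $F_2>\delta$ are verified. If this succeeds, then $F_1,F_2>0$ on $S$, so (5) holds. Conversely, if (5) holds, then by compactness $F_1,F_2\ge2\delta$ on $S$ for some rational $\delta>0$, and the search succeeds.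

**Step 2: suitable $w_l$ exist.** Since rational vectors of $\mathcal B^+$ are dense, there are rational $w_l$ with $\sum_l\|w_l-b_l\|<\eta$. For $0\ne x=\sum c_lb_l$ we have $|c_l|\le\|x\|_2\le\|x\|$, so
$$\|Lx-x\|\le\sum_l|c_l|\,\|w_l-b_l\|\le\|x\|\sum_l\|w_l-b_l\|<\eta\|x\|,$$
which gives (5). So the search stops, possibly with other $w_l$. From now on $w_l$ and $L$ are those found.

**Step 3: the plane $L(E_i)$ passes close to $b_j$.** Lemma 8 with $n=i$ gives $\|(I-P_i)Lx\|\le2^{-k-4}\|x\|$ for $x\in E_i$. With (5), $\|P_iLx\|\ge(1-\eta-2^{-k-4})\|x\|\ge\frac12\|x\|$ on $E_i$, so $P_iL|_{E_i}$ is a bijection of $E_i$. Let $x=\alpha e_i+\beta f_i$ satisfy $P_iLx=b_j$. Then $\|x\|\le2\|b_j\|\le2\sqrt2<3$, so $|\alpha|,|\beta|<3$, and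
$$\|Lx-b_j\|=\|(I-P_i)Lx\|\le3\cdot2^{-k-4}<2^{-k-2}.$$

**Step 4: discretize.** We cannot compute $x$, but it lies in a known bounded set. Let $G_{j,k}$ consist of all $\alpha'w_{2i}+\beta'w_{2i+1}$ with $\alpha',\beta'$ in a finite $\mathbb F_{\mathbb Q}$-rational $2^{-k-3}$-net of $\{z\in\mathbb F:|z|\le3\}$. For $\alpha',\beta'$ in the net with $|\alpha-\alpha'|,|\beta-\beta'|\le2^{-k-3}$, (5) and $\|\cdot\|\le\sqrt2\,\|\cdot\|_2$ give
$$\left\|Lx-(\alpha'w_{2i}+\beta'w_{2i+1})\right\|\le(1+\eta)\left\|(\alpha-\alpha')e_i+(\beta-\beta')f_i\right\|\le(1+\eta)\sqrt2\cdot\sqrt2\cdot2^{-k-3}<2^{-k-1}.$$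
The total distance from $b_j$ is less than $2^{-k-2}+2^{-k-1}<2^{-k}$. $\square$

**Lemma 12.** $X$ computes an isometric isomorphism of $\mathcal B$ onto itself from $\mathcal B^\#$ to $\mathcal B^+$.

*Proof.* **Step 1: a $\Pi^0_1$ class of coherent choices.** Let $P$ be the class of all $p$ with $p(j,k)\in G_{j,k}$ for all $j,k$ such that
$$\|p(j,k)-p(j,k')\|\le2^{-k}+2^{-k'}\qquad\text{for all }j,k,k',\tag{6}$$
$$\Big|\,\Big\|\sum_{j\le l}c_jp(j,k)\Big\|-\Big\|\sum_{j\le l}c_jb_j\Big\|\,\Big|\le2^{-k}\sum_{j\le l}|c_j|\qquad\text{for all }k,l\text{ and }c_0,\dots,c_l\in\mathbb F_{\mathbb Q}.\tag{7}$$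
Each condition is a non-strict inequality between reals that are uniformly computable from finitely many values of $p$, so its failure is semidecidable. Code $p(j,k)$ by its position in a list of $G_{j,k}$. The lists have computable lengths, so $P$ becomes a $\Pi^0_1$ class of the kind in Fact 3.

**Step 2: $P\ne\emptyset$.** By Lemma 11 we may choose $p(j,k)\in G_{j,k}$ within $2^{-k}$ of $b_j$. Then (6) and (7) follow from the triangle inequality. By Fact 3, $X$ computes some $p\in P$, possibly quite a different one.

**Step 3: the isometry.** By (6) and completeness $z_j=\lim_kp(j,k)$ exists, and $\|z_j-p(j,k)\|\le2^{-k}$. Letting $k\to\infty$ in (7), $\|\sum c_jz_j\|=\|\sum c_jb_j\|$ for all finite families of $c_j\in\mathbb F_{\mathbb Q}$, hence by continuity for all scalars. So $b_j\mapsto z_j$ extends to a linear isometric embedding $T:\mathcal B\to\mathcal B$, which is onto by Corollary 9.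

**Step 4: $T$ is $X$-computable.** Given a name $(q_k)$ of $v$ in $\mathcal B^\#$, write $q_{k+2}=\sum c_jb_j$, choose $l$ with $2^{-l}\sum|c_j|<2^{-k-2}$, and output $\sum c_jp(j,l)$, a rational vector of $\mathcal B^+$. Then
$$\Big\|Tv-\sum c_jp(j,l)\Big\|\le\|v-q_{k+2}\|+\sum|c_j|\,\|z_j-p(j,l)\|<2^{-k-2}+2^{-k-2}<2^{-k}.\qquad\square$$

**End of the proof of Theorem 2.** Lemma 10 is one direction of the equivalence, and it shows that $\mathcal B^\#$ is a computable presentation of $\mathcal B$. For the other direction let $\mathbf d$ be a PA degree, $X\in\mathbf d$, and let $\mathcal B^1,\mathcal B^2$ be any computable presentations of $\mathcal B$. Lemma 12 gives $X$-computable isometric isomorphisms $T_1,T_2$ from $\mathcal B^\#$ to $\mathcal B^1,\mathcal B^2$. The inverse $T_1^{-1}$ is $X$-computable from $\mathcal B^1$ to $\mathcal B^\#$: given a name of $w$ in $\mathcal B^1$, search for a rational vector $q$ of $\mathcal B^\#$ verified to satisfy $\|T_1q-w\|<2^{-k}$. The verification is possible because $X$ computes a name of $T_1q$ in $\mathcal B^1$ and norms in $\mathcal B^1$ are computable.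 Such a $q$ exists because rational vectors of $\mathcal B^\#$ are dense and $T_1$ is onto, and then $\|q-T_1^{-1}w\|=\|T_1q-w\|<2^{-k}$. So $T_2T_1^{-1}$ is an $X$-computable isometric isomorphism from $\mathcal B^1$ to $\mathcal B^2$, and $\mathcal B$ is $\mathbf d$-computably categorical.

This proves the equivalence, and (1)–(3) follow from it as shown in Section 3. In particular, $\mathcal B$ is computably presentable and has no degree of categoricity. $\blacksquare$
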